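# Maximum degree of random graphs without long cycles

## 1. Is the answer $\log n/\log\log n$ for every excluded cycle?

All graphs are finite, simple and labelled, and the length of a path or cycle is its number of edges. For a graph $H$, let $\mathrm{Ex}(H)$ be the class of graphs that do not contain $H$ as a minor. For a class $\mathcal G$ let $\mathcal G_n$ be the set of its members with vertex set $[n]=\{1,\dots,n\}$, let $g_n=|\mathcal G_n|$, and draw a graph uniformly from $\mathcal G_n$. Its maximum degree is $\Delta_n$. An event holds with high probability (w.h.p.) if its probability tends to $1$ as $n\to\infty$. Throughout, $\mathcal G=\mathrm{Ex}(C_p)$ with $p\ge3$. A cycle of length at least $p$ can be contracted to $C_p$, and conversely the connected branch sets of a $C_p$ minor can be threaded by a cycle that visits all of them, hence has length at least $p$. So $\mathcal G$ consists of the graphs all of whose cycles have length at most $p-1$.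

How large is $\Delta_n$? For $p=3$ the class is the class of forests, and there, as we shall see, a vertex of degree $d$ costs roughly a factor $d!$, so the largest degree should solve $d!\approx n$, that is $d\approx\log n/\log\log n$. Allowing cycles of bounded length looks like a small local change. So the first guess is that $\Delta_n$ has order $\log n/\log\log n$ for every $p$.

To test the guess we count pendant copies of rooted graphs with a vertex of high degree. Let $\mathcal H$ be a family, closed under relabelling, of rooted connected graphs $(H,v)$ in $\mathcal G$ with $h$ vertices, with $\eta$ members on each given $h$-set. A *pendant copy* in $G\in\mathcal G_n$ is a pair $(W,v)$ with $|W|=h$, $(G[W],v)\in\mathcal H$, and exactly one edge of $G$ between $W$ and its complement, this edge being incident with $v$. Let $X(G)$ be the number of pendant copies. Adding an edge between two components, or deleting a bridge, does not change the set of cycles, so it preserves membership in $\mathcal G$. Hence we obtain each graph with a marked pendant copy exactly once by choosing $W$, the member of $\mathcal H$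 on $W$, the outer end of the edge, and any graph of $\mathcal G$ on the other $n-h$ vertices:
$$E[X]=\binom nh\,\eta\,(n-h)\,\frac{g_{n-h}}{g_n}.\tag{1}$$
In Section 9 we shall prove that $g_n/n!\sim c_4\rho^{-n}n^{-5/2}$ with constants $c_4>0$ and $0<\rho<1$ depending on $p$. If $h=o(n)$, then (1) gives
$$E[X]=\frac{(n-h)\,\eta}{h!}\cdot\frac{g_{n-h}/(n-h)!}{g_n/n!}\sim n\,w,\qquad w:=\frac{\eta\rho^h}{h!}.\tag{2}$$
So we should expect a vertex of degree $d$ as soon as some family with root degree $d$ has $-\log w\le(1-\varepsilon)\log n$. Call $-\log w$ the cost.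

**Case $p=3$.** Take stars with $d$ leaves, rooted at the center. Here $h=d+1$ and $\eta=d+1$, so $w=\rho^{d+1}/d!$ and the cost is $d\log d+O(d)$. This allows $d\approx\log n/\log\log n$, as guessed.

**Case $p=4$.** Triangles are allowed. Take $m$ triangles sharing only $v$. Then $w=\rho(\rho^2/2)^m/m!$ and the cost is $m\log m+O(m)$, so $m\approx\log n/\log\log n$ is allowed. The degree of $v$ is $2m$. The order is as guessed, but the constant has become $2$.

**Case $p=5$.** Cycles of length $4$ are allowed, hence all $K_{2,m}$. Take $m_2$ disjoint stars with $m_1$ leaves each, and join $v$ to all leaves. Each star together with $v$ is a $K_{2,m_1}$, so every cycle has length $4$. The degree of $v$ is $d=m_1m_2$, and for $m_1\ge2$ the star centers can be recognized, so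
$$w=\rho\,\frac{1}{m_2!}\Big(\frac{\rho\cdot\rho^{m_1}}{m_1!}\Big)^{m_2},\qquad -\log w\le m_1m_2\log m_1+m_2\log m_2+O(d).$$
Put $m_1=\lceil\log m_2\rceil$. Then $m_2\log m_2\le m_1m_2=d$. Also $m_1\le\log m_2+1\le\log m_2+\log m_1=\log d$ once $m_1\ge3$. The cost is at most $d\log\log d+O(d)$, and $d\approx\log n/\log\log\log n$ is allowed.

So the guess breaks at $p=5$: this degree is larger than $\log n/\log\log n$ by a factor tending to infinity. The reason is visible in the formula. The star on $d$ leaves pays $d!$ for the symmetry among its leaves, while $d$ neighbors grouped in batches of size about $\log d$ pay only $(\log d)!$ per batch, plus the permutations of the batches, which cost $O(d)$ in the exponent. For longer cycles one can group the groups, and each further level of grouping uses up two more units of cycle length.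

## 2. The corrected order and two theorems

Write $\log^{(0)}x=x$ and $\log^{(k+1)}x=\log(\log^{(k)}x)$, with natural logarithms, and $\exp^{(0)}(x)=x$, $\exp^{(k+1)}(x)=\exp(\exp^{(k)}(x))$. Thus $\log^{(2)}n=\log\log n$. Statements involving $\log^{(k)}n$ are for $n$ so large that it is defined and positive.

The paper of Omer Gimenez, Dieter Mitsche and Marc Noy, "Maximum degree in minor-closed classes of graphs", arXiv:1304.5049 (2013), is the source of the problem. The following is known. For every $\ell\ge1$ there is $c>0$ such that in $\mathrm{Ex}(C_{2\ell+1})$ we have $\Delta_n\ge c\log n/\log^{(\ell+1)}n$ w.h.p., and for $\mathrm{Ex}(C_5)$ and $\mathrm{Ex}(C_7)$ an upper bound of the same order holds w.h.p. The conjecture is that the lower bound has the right order for every $\ell\ge1$. It is true.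

**Theorem 1.** For every $\ell\ge1$, a random graph from $\mathrm{Ex}(C_{2\ell+1})$ satisfies $\Delta_n\le4\,\dfrac{\log n}{\log^{(\ell+1)}n}$ w.h.p.

**Theorem 2.** Let $p\ge3$ and $\ell=\lfloor(p-1)/2\rfloor$, i.e. $p\in\{2\ell+1,2\ell+2\}$. For a random graph from $\mathrm{Ex}(C_p)$,
$$\Delta_n\cdot\frac{\log^{(\ell+1)}n}{\log n}\longrightarrow\kappa_p\ \text{ in probability},\qquad\kappa_4=2,\quad\kappa_p=1\ \ (p\ne4).$$

The computations of Section 1 suggest the lower bounds for $p=3,4,5$. The serious part is the upper bound: we must show that no construction is cheaper than iterated grouping. Theorem 1 is complete at the end of Section 8. Sections 9–11 prove Theorem 2.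

From now on $p\in\{2\ell+1,2\ell+2\}$ is fixed, all constants depend only on $p$, and "coefficientwise" compares power series coefficient by coefficient.

## 3. Blocks and their generating function

A block of a graph with at least one edge is a maximal $2$-connected subgraph or a bridge together with its ends. For example, two triangles sharing a vertex, with one extra pendant edge, have three blocks: $K_3,K_3,K_2$. (Isolated vertices play no role below.) Every cycle lies in one block, so $G\in\mathcal G$ if and only if all blocks of $G$ are in $\mathcal G$.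

Let $b_n$ be the number of blocks on $[n]$: $b_2=1$ (the graph $K_2$), and for $n\ge3$ the number of $2$-connected graphs on $[n]$ in $\mathcal G$. Put $B(x)=\sum_{n\ge2}b_nx^n/n!$. Let $C(z)$ and $G(z)=e^{C(z)}$ be the exponential generating functions (EGFs) of connected graphs and of all graphs in $\mathcal G$, and let $F(z)=zC'(z)$ be the EGF of rooted connected graphs.

A rooted connected graph consists of its root, the set of blocks containing the root, and one rooted connected graph attached at each non-root vertex of these blocks. A block with its root vertex left unlabelled has EGF $B'$. Hence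
$$F=z\,\varphi(F),\qquad\varphi(x)=e^{B'(x)}.\tag{3}$$

**Case $p=3$.** The only block is $K_2$, so $B'(x)=x$, and (3) is $F=ze^F$, the equation of rooted trees.

**Case $p=4$.** The blocks are $K_2$ and $K_3$. Indeed, a $2$-connected graph on at least four vertices whose cycles are triangles would contain a triangle and a vertex $q$ outside it. By Menger there are two paths from $q$ to the triangle, disjoint except at $q$, ending at distinct vertices. With the arc of length $2$ of the triangle they form a cycle of length at least $4$, a contradiction. So $B'(x)=x+x^2/2$.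

For larger $p$ there is no such short list, and the growth of $B'$ will decide everything.

## 4. Normal spanning trees and a first count of the blocks

The aim here is to encode each block by a tree of bounded height plus a bounded amount of information per vertex. Put $c=2\ell+1$. All cycles of graphs in $\mathcal G$ have length at most $p-1\le c$.

**Lemma 3.** Let $G$ be $2$-connected with $|V(G)|\ge3$ and all cycles of length at most $c$. Then every path in $G$ has length at most $(c-1)^2$.

**Proof.** Let $P$ be a path of length greater than $(c-1)^2$. In a $2$-connected graph with at least three vertices any two vertices lie on a common cycle. Let $Z$ be a cycle through both ends of $P$. At most $c$ vertices of $Z$ lie on $P$, including both ends of $P$, and they split $P$ into at most $c-1$ segments with no internal vertex on $Z$. Some segment has length greater than $c-1$, hence at least $c\ge3$. Its ends are distinct vertices of $Z$, so with an arc of $Z$ it forms a cycle of length at least $c+1$, a contradiction. $\square$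

Put $t=(c-1)^2+1$, so that every path has at most $t$ vertices.

**Normal trees.** A rooted spanning tree $T$ of $G$ is normal if every edge of $G$ joins two vertices that are comparable in the tree order, one being an ancestor of the other. For the $4$-cycle with vertices $1,2,3,4$ in cyclic order, the path $1,2,3,4$ rooted at $1$ is normal. The tree rooted at $1$ with children $2,4$, where $3$ is a child of $2$, is not normal, because the edge $34$ joins incomparable vertices. Every connected graph has a normal (depth-first) spanning tree with any chosen root (Diestel, *Graph Theory*, Prop. 1.5.6).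

Let $G$ be as in Lemma 3 and $T$ a normal spanning tree. A path in $T$ starting at the root is a path of $G$, so it has at most $t$ vertices. The root has depth $0$. Let $D_y$ be the set of descendants of $y$, including $y$, and let $N(D_y)$ be the set of vertices outside $D_y$ that are adjacent to a vertex of $D_y$. We shall use four facts.

* $G[D_y]$ is connected, since it contains the subtree at $y$. If $y$ is not the root, $N(D_y)$ consists of proper ancestors of $y$ and contains the parent of $y$. Indeed, a neighbor outside $D_y$ of some $x\in D_y$ is comparable with $x$ and is not a descendant of $x$, so it is an ancestor of $x$ outside $D_y$, that is, a proper ancestor of $y$.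
* There is no edge between $D_{y_1}$ and $D_{y_2}$ for distinct children $y_1,y_2$ of one vertex, since their vertices are incomparable.
* The root has exactly one child, since otherwise it would be a cutvertex by the previous fact.
* If $y$ has depth at least $2$, then $|V\setminus D_y|\ge2$, because the root and the parent of $y$ are outside $D_y$. Moreover $|N(D_y)|\ge2$, since otherwise $N(D_y)$ would consist only of the parent of $y$, which would separate $D_y$ from the root.

**Lemma 4.** $B$ is entire, and there is $K\ge1$ with $B'(x)\le\exp^{(t-1)}(Kx)$ for all $x\ge1$.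

**Proof.** We first record an inequality that lets constants be absorbed into towers:
$$M\exp^{(j)}(y)\le\exp^{(j)}(My)\qquad(M,y\ge1,\ j\ge0).\tag{4}$$
For $j=0$ it is an equality. For $j\ge1$ put $w=\exp^{(j-1)}(y)\ge1$. Then $\log M\le M-1\le(M-1)w$, so $Me^w\le e^{Mw}$, and $Mw\le\exp^{(j-1)}(My)$ by induction.

Let $T_h(x)$ be the EGF of labelled rooted trees with at most $h$ vertices on each root path. Then $T_1=x$ and $T_h=xe^{T_{h-1}}$, so all $T_h$ are entire. By induction there is $K\ge1$, depending on $h$, with $T_h(x)\le\exp^{(h-1)}(Kx)$ for $x\ge1$. This is clear for $h=1$. For $h\ge2$, if $K$ works for $h-1$, then $x\le e^x\le\exp(\exp^{(h-2)}(Kx))$, so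
$$T_h(x)\le\exp\big(2\exp^{(h-2)}(Kx)\big)\le\exp^{(h-1)}(2Kx)$$
by (4).

For each $2$-connected graph of $\mathcal G$ on $[n]$, $n\ge3$, fix a normal spanning tree rooted at vertex $1$. It is counted by $T_t$. Given the tree, the graph is determined by a set of ancestor–descendant pairs, of which there are at most $tn$, so there are at most $2^{tn}$ choices. Hence, coefficientwise,
$$B(x)\le\frac{x^2}2+T_t(2^tx),$$
and $B$ is entire. Since $c\ge3$ we have $t\ge5$, so $x^2/2\le e^x\le\exp^{(t-1)}(x)$ for $x\ge1$. By the bound on $T_t$ and (4), $B(x)\le\exp^{(t-1)}(K'x)$ for some $K'\ge1$ and all $x\ge1$. Finally $n\le2^n$ gives $xB'(x)\le B(2x)$ for $x\ge0$, so $B'(x)\le\exp^{(t-1)}(2K'x)$ for $x\ge1$. $\square$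

## 5. How the growth of $B'$ controls the maximum degree

The goal of this section is an inequality that turns any upper bound for $B'$ into one for $\Delta_n$. We first locate the singularity of $F$, then bound $g_n$ from below, then apply the first moment method with a variable marking degrees.

**Step 1: the constants $\tau$ and $\rho$.** We need the point at which $F$ becomes singular. By Lemma 4, $\varphi=e^{B'}$ is entire, with $\varphi(0)=1$. Since $b_2=1$, its coefficients $\varphi_k$ dominate those of $e^x$, so all are positive. The function $x\varphi'(x)-\varphi(x)=\sum_k(k-1)\varphi_kx^k$ increases strictly from $-1$ to $+\infty$ on $[0,\infty)$. So there is a unique $\tau>0$ with $\tau\varphi'(\tau)=\varphi(\tau)$. Put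
$$\rho=\tau/\varphi(\tau).$$
Since $B'(\tau)\ge\tau$, we have $\rho=\tau e^{-B'(\tau)}\le\tau e^{-\tau}<1$. For $p=3$ the equation reads $\tau e^\tau=e^\tau$, so $\tau=1$ and $\rho=1/e$. For $p=4$ it reads $\tau(1+\tau)=1$.

**Step 2: coefficients of $\varphi^m$, $F$ and $C$.** The purpose is to read these coefficients as probabilities. Let $\xi$ have law $P(\xi=i)=\varphi_i\tau^i/\varphi(\tau)$. Its mean is $\tau\varphi'(\tau)/\varphi(\tau)=1$. Its variance $\sigma^2$ is finite, because $\varphi$ is entire, and positive, and its support is all of $\mathbb Z_{\ge0}$. Let $S_m$ be the sum of $m$ independent copies. Gnedenko's local limit theorem (integer-valued summands, span $1$, finite positive variance) states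
$$\sup_{k\in\mathbb Z}\Big|\sqrt m\,P(S_m=k)-\frac1{\sigma\sqrt{2\pi}}e^{-(k-m)^2/(2\sigma^2m)}\Big|\to0.$$
In particular $P(S_m=k)\le c_0m^{-1/2}$ for all $m\ge1$ and all $k$. Hence for $m\ge1$ and $j\ge0$
$$[x^{m-j}]\varphi(x)^m=\varphi(\tau)^m\tau^{j-m}P(S_m=m-j)\le c_0\,m^{-1/2}\rho^{-m}\tau^j.\tag{5}$$
Recall Lagrange inversion: if $F=z\varphi(F)$ and $H$ is a power series, then $[z^m]H(F)=\frac1m[x^{m-1}]H'(x)\varphi(x)^m$ for $m\ge1$. With $H(x)=x$ it gives $[z^n]F=\frac1n[x^{n-1}]\varphi^n=\frac{\tau\rho^{-n}}nP(S_n=n-1)$. Since $[z^n]C=\frac1n[z^n]F$,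
$$[z^n]F\sim c_1\rho^{-n}n^{-3/2},\qquad[z^n]C\sim c_1\rho^{-n}n^{-5/2},\qquad c_1=\frac{\tau}{\sigma\sqrt{2\pi}}.\tag{6}$$

**Step 3: $F(\rho)=\tau$.** This value will be the argument of $B'$ in the final bound. By (6), $F$ has radius of convergence $\rho$ and $F(\rho)<\infty$. The function $\psi(x)=x/\varphi(x)$ has derivative $(\varphi-x\varphi')/\varphi^2>0$ on $[0,\tau)$ and maps $[0,\tau)$ onto $[0,\rho)$. So it has a real-analytic inverse on $[0,\rho)$, analytic in a neighborhood of $0$ at the left end. Near $0$ this inverse is the unique analytic solution of (3) vanishing at $0$, which is $F$. By the identity theorem it equals $F$ on $[0,\rho)$. Letting $z\uparrow\rho$, monotone convergence gives $F(\rho)=\tau$. Also $C(\rho)\le F(\rho)=\tau<\infty$, because $[z^n]C\le[z^n]F$.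

**Step 4: a lower bound for $g_n$.** This will be the denominator in the first moment. As $G=e^C\ge C$ coefficientwise and every $[z^n]C$ with $n\ge1$ is positive, (6) gives $c_2>0$ with
$$\frac{g_n}{n!}\ge[z^n]C\ge c_2\rho^{-n}n^{-5/2}\qquad(n\ge1).\tag{7}$$

**Step 5: a first-moment inequality.** We mark the degree of a vertex by a variable $u\ge1$. A pair $(G,v)$ with $G\in\mathcal G$ and $v\in V(G)$ consists of $v$, the set of blocks containing $v$ with a rooted connected graph attached at each of their non-root vertices, and the other components. The degree of $v$ is at most the number of non-root vertices in the blocks at $v$. Giving each of those a weight $u\ge1$ we get, coefficientwise,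
$$\sum_{(G,v)}u^{\deg_G(v)}\frac{z^{|G|}}{|G|!}\le z\,e^{B'(uF(z))}\,G(z).$$
Let $X_d$ be the number of vertices of degree at least $d$ in the random graph. Each such vertex contributes at least $u^d$ on the left, so
$$P(\Delta_n\ge d)\le E[X_d]\le u^{-d}\,\frac{[z^n]\,z\,e^{B'(uF(z))}G(z)}{g_n/n!}\qquad(u\ge1).\tag{8}$$

**Proposition 5.** There is a constant $c_3$ with
$$P(\Delta_n\ge d)\le c_3\,n^{5/2}\,u^{-d}\,e^{B'(u\tau)}\qquad(u\ge1).$$
Consequently, if $r\ge1$ and $K\ge1$ are such that $B'(x)\le\exp^{(r-1)}(Kx)$ for all $x\ge1$, then $\Delta_n\le4\log n/\log^{(r+1)}n$ w.h.p.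

**Proof.** The series $ze^{B'(uF(z))}G(z)$ has nonnegative coefficients and converges at $z=\rho$, since $F(\rho)=\tau$ and $B'$ is entire. So its $n$-th coefficient is at most $\rho^{-n}$ times its value at $\rho$, namely $\rho^{-n}\rho\,e^{B'(u\tau)}e^{C(\rho)}$. Dividing by (7) in (8) gives the first claim.

For the second, take $u=\log^{(r)}n/(K\tau)$. For large $n$ we have $u\ge1$, $u\tau\ge1$ and $B'(u\tau)\le\exp^{(r-1)}(\log^{(r)}n)=\log n$. Also $\log u=(1+o(1))\log^{(r+1)}n$. With $d=\lceil4\log n/\log^{(r+1)}n\rceil$ we get $u^{-d}\le n^{-4+o(1)}$ and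
$$P(\Delta_n\ge d)\le n^{5/2+1-4+o(1)}\to0.$$
Finally $\Delta_n<d$ means $\Delta_n\le d-1<4\log n/\log^{(r+1)}n$. $\square$

For $p=3$ we have $B'(x)=x=\exp^{(0)}(x)$, so $r=1$ and Theorem 1 is proved for $\ell=1$. For $\ell\ge2$ it remains to show that $B'(x)\le\exp^{(\ell-1)}(Kx)$.

## 6. The height of a normal tree against its rank

Lemma 4 gives Proposition 5 with $r=t=4\ell^2+1$. For $\mathrm{Ex}(C_5)$ this is $r=17$, and we want $r=2$. One might hope to repair this by a better bound on the height of normal trees. That cannot work, and $K_{2,m}$ with $m\ge3$ shows why.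

Let the two sides be $\{a,b\}$ and $\{x_1,\dots,x_m\}$. A normal tree rooted at $a$ has one child at the root, say $x_1$. The only other neighbor of $x_1$ is $b$, so $b$ is the child of $x_1$. All other $x_i$ lie below $x_1$ and are adjacent only to $a$ and $b$, so they are children of $b$. Root paths have four vertices: $a,x_1,b,x_i$. Rooted at $x_1$, with $a$ as the child of the root, a normal tree contains $x_1,a,x_2,b,x_3$ up to renaming, five vertices: $x_2$ is a child of $a$, then $b$, being adjacent to $x_2$, is its child, and the other $x_i$ are comparable with $b$ and so lie below it. Thus every bound $h$ on the number of vertices of root paths has $h\ge4$, and a count by height alone gives at least three nested exponentials. But the $K_{2,m}$ themselves contribute only about $\frac{x^2}2\sum_mx^m/m!\le\frac{x^2}{2}e^x$ to $B$: a single exponential.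

The point of failure is the recursion $T_h=xe^{T_{h-1}}$. It charges one exponential for every level of the tree, including the levels $a\to x_1\to b$ where nothing branches. We should charge only where some vertex has many children that are themselves complicated. Put
$$N=2^tt^2+1 .$$

**Definition (rank).** For a node $y$ of a finite rooted tree, with $D_y$ its set of descendants including $y$: always $\mathrm{rank}(y)\ge0$; $\mathrm{rank}(y)\ge1$ if and only if $|D_y|\ge2$; and for $k\ge1$, $\mathrm{rank}(y)\ge k+1$ if and only if some $s\in D_y$ has at least $N$ children of rank $\ge k$.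

The conditions are nested. Rank $\ge2$ forces $|D_y|\ge2$. For $k\ge2$, $N$ children of rank $\ge k$ are by induction $N$ children of rank $\ge k-1$, so rank $\ge k+1$ implies rank $\ge k$. By induction on $k$, a node of rank $\ge k$ has a descendant path of length at least $k$ below it, so the rank is finite. It depends only on the subtree at $y$, and descendants have no larger rank.

**Examples.** A path with at least two vertices, rooted at an end, has rank $1$, however long it is. A root with $N$ children, each having exactly one child, has rank $2$. In the normal tree of $K_{2,m}$ rooted at $a$ above, the leaves have rank $0$, and no vertex has two children of rank $\ge1$, so $a$, $x_1$ and $b$ have rank $1$, for every $m$. For $\ell=2$ this is $\ell-1$, the number of exponentials we want.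

So the target is: in a normal tree of a block of $\mathrm{Ex}(C_p)$ with $\ell\ge2$, the root has rank at most $\ell-1$.

## 7. Rank forces long paths through a subtree

Throughout this section $G$ is $2$-connected with at least $3$ vertices and all cycles of length at most $2\ell+1$, and $T$ is a normal spanning tree of $G$.

**Definition (path through $D_y$).** A path through $D_y$ is a path with two distinct ends in $N(D_y)$ and at least one internal vertex, all internal vertices being in $D_y$.

In $K_{2,m}$ rooted at $a$ we have $N(D_b)=\{a,x_1\}$, and $x_1,b,x_2,a$ is a path through $D_b$ of length $3$. Also $N(D_{x_2})=\{a,b\}$, and $a,x_2,b$ is a path through $D_{x_2}$ of length $2$.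

Such paths are useful because two of them with the same ends, through subtrees at different children of one vertex, close up to a cycle. If each unit of rank forces one more edge, it costs two units of cycle length, which is the exchange rate of Section 1. We use Menger's theorem in this form: in a $2$-connected graph, two disjoint vertex sets of size at least $2$ are joined by two vertex-disjoint paths.

**Lemma 6.** If $y$ has depth $\ge2$ and rank $\ge k\ge0$, there is a path through $D_y$ of length $\ge k+2$.

**Proof.** Induction on $k$.

**Step 1: $k=0$.** We only need some path through $D_y$. Since $|N(D_y)|\ge2$, take distinct $a,b\in N(D_y)$, with neighbors in $D_y$, and join these neighbors inside the connected graph $G[D_y]$.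

**Step 2: $k=1$.** We gain one edge by making the two entry points distinct. Here $|D_y|\ge2$ and $|V\setminus D_y|\ge2$. By Menger there are two disjoint paths from $D_y$ to $V\setminus D_y$, and each contains an edge leaving $D_y$. So there are disjoint edges $da$, $d'a'$ with $d,d'\in D_y$ and $a,a'\in N(D_y)$. A path from $d$ to $d'$ in $G[D_y]$ has length at least $1$, and the total length is at least $3$.

**Step 3: two twin children.** Now let $k\ge1$, assume the lemma for $k$, and let $\mathrm{rank}(y)\ge k+1$. We find two children that look the same from above. Take $s\in D_y$ with $N$ children $y_i$ of rank $\ge k$. They have depth $\ge3$, so by induction each $D_{y_i}$ has a path $Q_i$ through it of length $\ge k+2$, with ends $\{a_i,b_i\}\subseteq N(D_{y_i})$. All sets $N(D_{y_i})$ lie in the set consisting of $s$ and its ancestors, which has at most $t$ elements. There are at most $2^t$ possible sets $N(D_{y_i})$ and at most $t^2$ possible pairs of ends, and $N>2^tt^2$. So two children, say $y_1,y_2$, satisfy $N(D_{y_1})=N(D_{y_2})=:A'$ and have the same pair of ends $\{a,b\}$. Note that $s\in A'$, and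 that $A'$ is disjoint from $D_{y_1}\cup D_{y_2}$.

We need a path through $D_y$ of length at least $k+3$. The cycle $Q_1\cup Q_2$ is long, but its vertices $a,b$ may lie inside or outside $D_y$, so there are three cases.

**Step 4: $a,b\in D_y$.** Here we lead the cycle out of $D_y$ at two places. $Z=Q_1\cup Q_2$ is a cycle in $D_y$ of length at least $2(k+2)$. By Menger there are two disjoint paths from $V(Z)$ to $V\setminus D_y$. Cut each at its first vertex $e_i$ outside $D_y$, and start it at its last vertex $c_i\in Z$ before $e_i$. Then $e_1\ne e_2$ are in $N(D_y)$, $c_1\ne c_2$, and the two pieces meet $Z$ only in $c_1$ and $c_2$. The longer arc of $Z$ between $c_1$ and $c_2$ has length at least $k+2$. Together with the two pieces it is a path through $D_y$ of length at least $k+4$.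

**Step 5: exactly one of $a,b$ is in $D_y$, say $a\in D_y$, $b\notin D_y$.** Here $Q_1$ already ends outside at $b$, and we extend it from $a$ to a second exit. Since $b$ has a neighbor in $D_{y_1}\subseteq D_y$, we have $b\in N(D_y)$. As $G-b$ is connected and $V\setminus(D_y\cup\{b\})\ne\emptyset$, there is a path $R$ in $G-b$ from $a$ to some $e\in N(D_y)\setminus\{b\}$ with all vertices except $e$ in $D_y$. The danger is that $R$ runs into $Q_1$ inside $D_{y_1}$, and the equal neighborhoods remove it. Neither $a$ nor $e$ is in $D_{y_1}$, so every maximal subpath of $R$ inside $D_{y_1}$ is preceded and followed by vertices of $N(D_{y_1})=A'=N(D_{y_2})$. Replace the subpath by a walk through the connected set $D_{y_2}$ between these two vertices. The resulting walk avoids $b$ and $D_{y_1}$ and has all vertices except its last vertex $e$ in $D_y$. It contains an $a$–$e$ path $R'$, which meets $Q_1$ only in $a$. Then $Q_1\cup R'$ is a $b$–$e$ path through $D_y$ of length at least $(k+2)+1=k+3$.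

**Step 6: $a,b\notin D_y$.** Now $Q_1$ and $Q_2$ already are paths through $D_y$, but one edge too short. We combine halves of them via $s$. Here $a,b\in N(D_y)$, and $s\notin\{a,b\}$ as $s\in D_y$. Let $m_i\ge k+2$ be the length of $Q_i$. Since $s$ is adjacent to $y_i$ and $G[D_{y_i}]$ is connected, there is a path from $s$, with all other vertices in $D_{y_i}$, that meets $Q_i$ only in its last vertex, an interior vertex of $Q_i$ at distance $j_i$ from $a$ along $Q_i$. Following it to $Q_i$ and then turning towards $a$ or towards $b$, we get, with all interior vertices in $D_{y_i}$, an $a$–$s$ path of length $\alpha_i\ge j_i+1$ and a $b$–$s$ path of length $\beta_i\ge m_i-j_i+1$. Then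
$$(\alpha_1+\beta_2)+(\alpha_2+\beta_1)\ge m_1+m_2+4\ge2(k+4).$$
So one of the two $a$–$b$ paths that use one of $D_{y_1},D_{y_2}$, then $s$, then the other set has length at least $k+4$. It is a path, since $D_{y_1}$ and $D_{y_2}$ are disjoint, and its interior lies in $D_y$. $\square$

**Corollary 7.** If $\ell\ge2$ and $G$ is $2$-connected with at least $3$ vertices and all cycles of length $\le2\ell+1$, then every normal spanning tree of $G$ has root of rank $\le\ell-1$.

**Proof.** Otherwise the root has rank $\ge\ell$, so some $s$ has $N$ children $y_i$ of rank $\ge\ell-1$; here we use $\ell-1\ge1$. As $N\ge2$ and the root has only one child, $s$ is not the root, so the $y_i$ have depth at least $2$. By Lemma 6 there is through each $D_{y_i}$ a path of length at least $\ell+1$, with ends in the set of at most $t$ vertices consisting of $s$ and its ancestors. As $N>t^2$, two of these paths have the same ends. Their interiors are disjoint, so they form a cycle of length at least $2\ell+2$, a contradiction. $\square$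

## 8. Counting trees by rank, and the proof of Theorem 1

**Proposition 8.** $B$ is entire. If $\ell\ge2$, or if $p=3$, there is $K\ge1$ with $B'(x)\le\exp^{(\ell-1)}(Kx)$ for all $x\ge1$. For $p=3$: $B'(x)=x$. For $p=4$: $B'(x)=x+x^2/2$.

**Proof.** The first sentence is in Lemma 4, and the cases $p=3,4$ are in Section 3. Let $\ell\ge2$.

**Step 1: a recursion that charges an exponential only when the rank drops.** Let $T_{k,h}(x)$ be the EGF of labelled rooted trees with at most $h$ vertices on each root path and root of rank $\le k$. Then $T_{0,h}(x)=x$ and $T_{k,1}(x)=x$. For $k\ge1$, in a tree with root of rank $\le k$ all children of the root have rank $\le k$, and fewer than $N$ of them have rank exactly $k$. The children of rank at most $k-1$ form an arbitrary set, the others a set of fewer than $N$ trees. Hence, coefficientwise for $h\ge2$ and $k\ge1$,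
$$T_{k,h}(x)\le x\,e^{T_{k-1,h-1}(x)}\sum_{j<N}\frac{T_{k,h-1}(x)^j}{j!}.$$
By induction on $h$ all $T_{k,h}$ are entire. As $1/j!\le\binom Nj$, for $x\ge0$
$$T_{k,h}\le x\,e^{T_{k-1,h-1}}(1+T_{k,h-1})^N.\tag{9}$$
The height $h$ still appears, but a step down at constant rank now costs only a fixed power.

**Step 2: the tower has height $k$.** We claim that for all $k\ge0$, $h\ge1$ there is $K\ge1$ with $T_{k,h}(x)\le\exp^{(k)}(Kx)$ for $x\ge1$. We use induction on $k$ and, within it, on $h$. The cases $k=0$ and $h=1$ are clear. For $k\ge1$, $h\ge2$ there is by induction one $K$ with $T_{k-1,h-1}(x)\le\exp^{(k-1)}(Kx)$ and $T_{k,h-1}(x)\le\exp^{(k)}(Kx)=:E$. Since $x\le E$ and $2\le E$, (9) and then (4) give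
$$T_{k,h}(x)\le E\cdot E\cdot(2E)^N\le E^{2N+2}=\exp\big((2N+2)\exp^{(k-1)}(Kx)\big)\le\exp^{(k)}\big((2N+2)Kx\big).$$

**Step 3: from trees to blocks.** Encode blocks as in Lemma 4: fix for each $2$-connected graph in $\mathcal G$ on $[n]$, $n\ge3$, a normal spanning tree rooted at $1$. By Corollary 7 it is counted by $T_{\ell-1,t}$, and given the tree there are at most $2^{tn}$ graphs. So
$$B(x)\le\frac{x^2}2+T_{\ell-1,t}(2^tx)\qquad(x\ge0).$$
Since $x^2/2\le e^x\le\exp^{(\ell-1)}(x)$ for $x\ge1$, Step 2 and (4) give $B(x)\le\exp^{(\ell-1)}(K'x)$ for some $K'\ge1$ and all $x\ge1$. As $xB'(x)\le B(2x)$, we get $B'(x)\le\exp^{(\ell-1)}(2K'x)$ for $x\ge1$. $\square$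

**Proof of Theorem 1.** Let $p=2\ell+1$. Proposition 8 supplies the hypothesis of Proposition 5 with $r=\ell$ (for $\ell=1$ because $p=3$). So $\Delta_n\le4\log n/\log^{(\ell+1)}n$ w.h.p. $\blacksquare$

## 9. Removing the polynomial factor: the upper bound of Theorem 2

In Proposition 5 the factor $n^{5/2}$ and the choice $B'(u\tau)\approx\log n$ each cost a constant factor in $d$. The first loss comes from bounding a coefficient by the value at the singularity. We replace this by an honest coefficient estimate that loses only a factor $n$, the number of vertices.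

**Lemma 9.** $g_n/n!\sim c_4\rho^{-n}n^{-5/2}$ for some $c_4>0$.

**Proof.** Put $e_n=\rho^ng_n/n!$, $f_n=\rho^n[z^n]F$ and $S=\sum_{n\ge0}e_n=G(\rho)=e^{C(\rho)}$. From $zG'=zC'G=FG$,
$$ne_n=\sum_{k=1}^nf_ke_{n-k},\qquad f_k\sim c_1k^{-3/2},\qquad\sum f_k=F(\rho)=\tau.$$

**Step 1: $e_n=O(n^{-5/2})$.** Split the sum at $k=n/2$. For $k\ge n/2$ we have $f_k=O(n^{-3/2})$, and the $e$'s sum to at most $S$. For $k<n/2$ the index $n-k$ lies strictly between $n/2$ and $n$. So, with a constant $c$ and an empty maximum read as $0$,
$$e_n\le c\,n^{-5/2}+\frac\tau n\max_{n/2<j<n}e_j.$$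
Let $M_n=\max_{1\le j\le n}j^{5/2}e_j$. Since $n^{5/2}\le2^{5/2}j^{5/2}$ for $j>n/2$, we get $n^{5/2}e_n\le c+2^{5/2}\tau M_{n-1}/n$. For $n>n_0$ the right side is at most $c+M_{n-1}/2$, so $M_n\le\max(M_{n-1},\,c+M_{n-1}/2)$. By induction $M_n\le\max(M_{n_0},2c)$ for $n\ge n_0$.

**Step 2: the asymptotics.** By Step 1, $\sum_{k<n/2}f_ke_{n-k}=O(n^{-5/2})$. In the other part put $j=n-k\le n/2$. For fixed $j$, $n^{3/2}f_{n-j}\to c_1$; for all $j\le n/2$ it is bounded by a constant; and $\sum e_j<\infty$. By dominated convergence $n^{3/2}\sum_{k\ge n/2}f_ke_{n-k}\to c_1S$. So $ne_n\sim c_1Sn^{-3/2}$, and the claim holds with $c_4=c_1S$. $\square$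

**Lemma 10.** There is a constant $c''$ with
$$P(\Delta_n\ge d)\le c''\,n\,u^{-d}\,e^{2B'(2u\tau)}\qquad(u\ge1).\tag{10}$$

**Proof.** We estimate the numerator of (8) with constants that do not depend on $u$. Let $H(x)=e^{B'(ux)}=\sum h_jx^j$. By Lagrange inversion and (5), for $m\ge1$,
$$[z^m]H(F)=\frac1m\sum_{j=1}^mjh_j[x^{m-j}]\varphi^m\le c_0m^{-3/2}\rho^{-m}\sum_jjh_j\tau^j=c_0m^{-3/2}\rho^{-m}\,\tau H'(\tau),$$
and $[z^0]H(F)=1$. Put $\Lambda=1+\tau H'(\tau)=1+u\tau B''(u\tau)e^{B'(u\tau)}$. Then $[z^m]H(F)\le c\,\Lambda\rho^{-m}(m+1)^{-3/2}$ for all $m\ge0$. By Lemma 9, $g_j/j!=O(\rho^{-j}(j+1)^{-5/2})$. Convolving,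
$$[z^n]\,zH(F)G\le c\,\Lambda\rho^{-n}\sum_{m=0}^{n-1}(m+1)^{-3/2}(n-m)^{-5/2}\le c'\Lambda\rho^{-n}n^{-3/2}.$$
The last step holds because for $m+1\ge n/2$ the first factor is $O(n^{-3/2})$ and the second is summable, while for $m+1<n/2$ the second factor is $O(n^{-5/2})$ and the first is summable.

It remains to simplify $\Lambda$. As $B'(x)=\sum b_nx^{n-1}/(n-1)!$ and $n-1\le2^{n-1}$, we have $xB''(x)\le B'(2x)$. Put $y=B'(2u\tau)\ge B'(u\tau)$. Then
$$\Lambda\le1+ye^y\le e^y(1+y)\le e^{2y}.$$
Now (7) and (8) give (10). $\square$

**Upper bound of Theorem 2.** Let $\varepsilon>0$. In (10) we choose $u$ with $B'(2u\tau)=o(\log n)$ and $\log u$ as large as possible to first order.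

* If $\ell\ge2$, choose $u$ by $2K\tau u=\log^{(\ell-1)}(\sqrt{\log n})$ with $K$ from Proposition 8. Then $B'(2u\tau)\le\exp^{(\ell-1)}(2K\tau u)=\sqrt{\log n}$ for large $n$. Also $\log u=\log^{(\ell)}(\sqrt{\log n})+O(1)=\log^{(\ell-1)}(\tfrac12\log\log n)+O(1)\sim\log^{(\ell+1)}n$.
* If $p=3$, choose $2u\tau=\log n/\log\log n$. Then $B'(2u\tau)=2u\tau=o(\log n)$ and $\log u\sim\log\log n$.
* If $p=4$, choose $2u\tau=(\log n/\log\log n)^{1/2}$. Then $B'(2u\tau)=2u\tau+(2u\tau)^2/2=o(\log n)$ and $\log u\sim\frac12\log\log n$.

In each case $\kappa_p\log u\sim\log^{(\ell+1)}n$; for $p=4$ the factor $\frac12$ is compensated by $\kappa_4=2$. So for $d=\lceil(1+\varepsilon)\kappa_p\log n/\log^{(\ell+1)}n\rceil$ the right side of (10) is at most $n^{1-(1+\varepsilon)+o(1)}\to0$. Hence w.h.p. $\Delta_n<(1+\varepsilon)\kappa_p\log n/\log^{(\ell+1)}n$.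

## 10. Iterated grouping and its cost

For the lower bound we make the construction of Section 1 precise for all $p$. Fix $\varepsilon\in(0,1)$. The goal is a family $\mathcal H$ of rooted graphs with large root degree, with $h=O(\log n)$ and $-\log w\le(1-\varepsilon+o(1))\log n$, where $w=\eta\rho^h/h!$ as in (2).

**Case $p=4$.** Let $\mathcal H$ consist of a root $v$ on $m=\lceil(1-\varepsilon)\log n/\log\log n\rceil$ triangles that pairwise share only $v$. Then $d:=\deg_H(v)=2m$, $h=2m+1$, the graph is in $\mathcal G$, connected and bridgeless, and
$$-\log w=-\log\Big(\rho\,\frac{(\rho^2/2)^m}{m!}\Big)\le m\log m+O(m)\le(1-\varepsilon+o(1))\log n.$$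

**Case $p\ne4$: the graphs.** Let $m_1,\dots,m_\ell\ge2$. An $S_0$-tree is a single vertex. For $1\le j\le\ell-1$, an $S_j$-tree is a rooted tree whose root has $m_j$ child subtrees, all $S_{j-1}$-trees. Let $\mathcal H$ be the family of rooted labelled graphs $(H,v)$ such that $H-v$ is a disjoint union of $m_\ell$ $S_{\ell-1}$-trees and $v$ is adjacent exactly to the vertices of depth $\ell-1$ (the leaves) of these trees. For $\ell=1$ these are the stars. For $\ell=2$ and $m_1=m_2=2$ they are two $4$-cycles sharing $v$. Four properties are needed.

* $H$ is connected and $\deg_H(v)=d:=m_1\cdots m_\ell$. Each of the $\ell$ levels of the forest $H-v$ has at most $d$ vertices, so $h:=|V(H)|\le1+\ell d$, and $h$ is the same for all members.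
* Every cycle passes through $v$ and otherwise follows a path between two leaves of one tree, which has at most $2\ell-1$ vertices. So all cycles have length at most $2\ell\le p-1$, and $H\in\mathcal G$.
* If $\ell\ge2$, $H$ has no bridge. A tree edge $xy$, with $y$ a child of $x$, lies on a cycle through $v$, a leaf below or equal to $y$, and a leaf below or equal to another child of $x$. An edge from $v$ to a leaf $y$ lies on such a cycle, with $x$ the parent of $y$.
* $(H,v)$ determines the roots of the trees. In each component of $H-v$ the root is the only vertex at distance at least $\ell-1$ from all neighbors of $v$ in that component, since a vertex of depth $i\ge1$ is at distance $\ell-1-i$ from a leaf below or equal to it.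

By the last property, members of $\mathcal H$ correspond bijectively to a root vertex $v$ together with a set of $m_\ell$ rooted $S_{\ell-1}$-trees. So $w=\eta\rho^h/h!=w_\ell$, where
$$w_0=\rho,\qquad w_j=\frac{\rho\,w_{j-1}^{m_j}}{m_j!}\quad(1\le j\le\ell).$$
As a check, for $\ell=m_1=m_2=2$ this gives $w_2=\rho\,(\rho^3/2)^2/2=\rho^7/8$, so $\eta=7!/8=630$. Directly: $7$ choices of $v$, $10$ ways to split six vertices into two triples, and $3\cdot3$ choices of roots, $7\cdot10\cdot9=630$.

**Case $p\ne4$: the group sizes.** We want a level-$j$ group to contain about $\log^{(\ell-j)}d$ neighbors of $v$. Let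
$$D=\Big\lceil(1-\varepsilon)\frac{\log n}{\log^{(\ell+1)}n}\Big\rceil,\quad s_0=1,\quad s_j=\lceil\log^{(\ell-j)}D\rceil\ (1\le j\le\ell),\quad m_j=\Big\lceil\frac{s_j}{s_{j-1}}\Big\rceil,$$
and $q_0=1$, $q_j=m_1\cdots m_j$. Then $q_j\ge s_j$. Since $m_1=s_1$, we also have $q_j\le s_j\prod_{i=2}^j(1+s_{i-1}/s_i)=(1+o(1))s_j$, because $s_{i-1}/s_i\to0$. As $s_\ell=D$ and $d=q_\ell$, we get $D\le d=(1+o(1))D$, and all $m_j\ge2$ for large $n$.

**Case $p\ne4$: the cost.** Put $L_j=-\log w_j$ and $\lambda=-\log\rho>0$. Then $L_0=\lambda$ and $L_j=\lambda+m_jL_{j-1}+\log m_j!\le\lambda+m_jL_{j-1}+m_j\log m_j$. Dividing by $q_j=m_jq_{j-1}$,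
$$\frac{L_j}{q_j}\le\frac{L_{j-1}}{q_{j-1}}+\frac\lambda{q_j}+\frac{\log m_j}{q_{j-1}}.$$
Only $j=1$ contributes more than a constant. Indeed $\log m_1=\log s_1\le\log^{(\ell)}D+1$, using $\log(x+1)\le\log x+1$ for $x\ge1$. For $j\ge2$ we have $m_j\le s_j$, so
$$\log m_j\le\log s_j\le\log^{(\ell-j+1)}D+1\le s_{j-1}+1\le2q_{j-1}.$$
Summing over $j$ gives a constant $A$ with $L_\ell\le d\,(\log^{(\ell)}D+A)$. Since $D\le\log n$ for large $n$,
$$-\log w=L_\ell\le(1+o(1))D\,\big(\log^{(\ell+1)}n+A\big)=(1-\varepsilon+o(1))\log n.$$

In all cases $d\ge(1-\varepsilon)\kappa_p\log n/\log^{(\ell+1)}n$, $h=O(\log n)$, and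
$$\mu:=n\,\frac{\eta\rho^h}{h!}\ge n^{\varepsilon-o(1)}\to\infty.\tag{11}$$

## 11. Second moment: the lower bound of Theorem 2

Let $X$ count pendant copies of members of $\mathcal H$, as in Section 1. By Lemma 9 and $h=O(\log n)$, (1) and (2) give $E[X]\sim\mu\to\infty$. To show $X>0$ w.h.p. we estimate $E[X(X-1)]$, the expected number of ordered pairs of distinct pendant copies $(W,v)$, $(W',v')$. Let $e$ and $e'$ be their bridges. The set $W$ determines $v$, as the end in $W$ of the unique edge leaving $W$. So distinct copies have $W\ne W'$.

**Step 1: disjoint copies contribute $\mu^2$.** Let $W\cap W'=\emptyset$. If $e$ has an end in $W'$, it leaves $W'$ and is therefore the unique such edge, so $e=e'=vv'$. The same holds if $e'$ has an end in $W$. Thus either $e$ and $e'$ both lead outside $W\cup W'$, with $(n-2h)^2$ choices of their outer ends, or $e=e'=vv'$, one choice. The remaining $n-2h$ vertices carry any graph of $\mathcal G$. The expected number of such pairs is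
$$\frac{n!}{h!^2(n-2h)!}\,\eta^2\,\frac{g_{n-2h}}{g_n}\big((n-2h)^2+1\big)\sim\mu^2$$
by Lemma 9, since $\frac{g_{n-2h}/(n-2h)!}{g_n/n!}\sim\rho^{2h}$.

**Step 2: intersecting copies force bridges inside members of $\mathcal H$.** Let $W\cap W'\ne\emptyset$, $W\ne W'$. As $G[W]$ and $G[W']$ are connected, $W$ and $W'$ lie in one component of $G$, with vertex set $Y$ say; we also write $Y$ for this component. The components of $Y-e$ are $W$ and $Y\setminus W$, and those of $Y-e'$ are $W'$ and $Y\setminus W'$. If $e=e'$, then $W'=Y\setminus W$, contradicting $W\cap W'\ne\emptyset$; so $e\ne e'$. Since $e$ is the only edge between $W$ and $Y\setminus W$, $e'$ has both ends in $W$ or both in $Y\setminus W$. In the second case $W$ is connected in $Y-e'$, so $W\subseteq W'$, hence $W=W'$ as the sizes agree, or $W\cap W'=\emptyset$. Both are excluded. So $e'$ is an edge of $G[W]$. It is a bridge of $G$, hence of $G[W]$. By symmetry $e$ is an edge of $G[W']$.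

If $p\ge4$, members of $\mathcal H$ are bridgeless, so there are no such pairs.

**Step 3: intersecting copies for $p=3$.** Here members of $\mathcal H$ are stars rooted at the center, so bridges abound and we identify the pairs explicitly. Write $e=vy$ with $y\notin W$. By Step 2, $e'$ is an edge of the star $G[W]$ with center $v$, so $e'=vx$ with $x\in W$. Since $e\subseteq W'$, both $v$ and $y$ are in $W'$. As $e'=vx$ leaves $W'$, we get $x\notin W'$ and $v'=v$. The set $Y\setminus W$ is connected in $Y-e'$, so it is contained in $W'$ or disjoint from $W'$. As it contains $y\in W'$, it is contained in $W'$. So $Y=W\cup W'$, and all vertices of $Y$ other than $v$ are adjacent to $v$. As only one edge leaves $W$, $Y\setminus W=\{y\}$. So $Y$ has $h+1$ vertices and, being a tree, is a star component with center $v$, with $W=Y\setminus\{y\}$ and $W'=Y\setminus\{x\}$. Choosing $Y$, its center and the ordered pair $(x,y)$ of leaves, the expected number of such ordered pairs is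
$$\binom n{h+1}(h+1)\,h(h-1)\,\frac{g_{n-h-1}}{g_n}\sim\rho^{h+1}\,\frac{h(h-1)}{h!}\to0,$$
because $h\to\infty$.

**Step 4: conclusion.** By Steps 1–3, $E[X(X-1)]\le(1+o(1))\mu^2+o(1)$. With $E[X]\sim\mu\to\infty$,
$$\mathrm{Var}(X)=E[X(X-1)]+E[X]-E[X]^2=o(\mu^2).$$
By Chebyshev, $X>0$ w.h.p. If $X>0$, the root of a pendant copy has degree $d+1$ in $G$. So w.h.p. $\Delta_n\ge d\ge(1-\varepsilon)\kappa_p\log n/\log^{(\ell+1)}n$. Since $\varepsilon\in(0,1)$ was arbitrary, this and the upper bound of Section 9 prove Theorem 2. $\blacksquare$
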